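\title{A group of intermediate growth with Property (FW)}

\begin{abstract}
We construct finitely generated groups of intermediate growth all of whose actions on median graphs have bounded orbits. For a prime $p\ge 11$ and a set $J$ of nonnegative integers we define a just infinite branch group $G_J$ acting on the $p$-regular rooted tree, and we show that $G_J$ has Property (FW) if and only if $J$ is infinite. If $J$ is sparse, then $G_J$ is a torsion $p$-group whose growth is superpolynomial and at most $\exp(c(k+1)^\alpha)$ with $\alpha<1$.
\end{abstract}

\section{Introduction}\label{sec:intro}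

\subsection*{Property (FW) and growth}

A \emph{median graph} is a connected graph in which any three vertices $x,y,z$ admit exactly one vertex that lies on a geodesic from $x$ to $y$, on a geodesic from $y$ to $z$, and on a geodesic from $x$ to $z$; trees are the first examples. A finitely generated group $G$ has \emph{Property (FW)} if every action of $G$ on a median graph (equivalently, on a CAT(0) cube complex) has bounded orbits.

The property has an equivalent form inside the group. Fix a finite symmetric generating set $\Sigma$. For a subgroup $H\le G$, the \emph{Schreier graph} $\mathrm{Sch}(G,H)$ has vertex set $G/H$ and an edge from $y$ to $sy$ for each vertex $y$ and each $s\in\Sigma$; it is connected and locally finite. Such a graph has \emph{more than one end} if the removal of some finite set of vertices leaves at least two infinite components. Then $G$ has (FW) if and only if no Schreier graph $\mathrm{Sch}(G,H)$ has more than one end, that is, if and only if $G$ has no codimension-one subgroup. We take this equivalence for granted and use (FW) only in its second form.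

The \emph{growth function} of $G$ counts the elements of word length at most $k$ with respect to $\Sigma$. The group has \emph{intermediate growth} if this function is neither bounded above by a polynomial nor bounded below by an exponential function. This paper answers the following question from \cite{BGT}.

\begin{quote}
\emph{Does there exist a group of intermediate growth satisfying (FW)?}
\end{quote}

The simplest cases suggest a negative answer. Finite groups have (FW), since a finite graph has no infinite component. The group $\mathbb Z^d$ does not: for $H=\mathbb Z^{d-1}\times 0$ the Schreier graph is a line. More generally, (FW) fails as soon as a finite-index subgroup maps onto $\mathbb Z$ (Example~\ref{ex:Z}). If the growth of $G$ is subexponential, then for every $\varepsilon>0$ infinitely many balls grow by a factor less than $1+\varepsilon$ when the radius increases by one, so the Cayley graph has sets with relatively small boundary. Property (FW) asks that none of the quotient graphs $G/H$ be thin enough to be cut into two infinite parts by finitely many edges, and one would guess that a slowly growing infinite group always has such a thin quotient.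 The family below contains groups of intermediate growth that confirm this guess, for a reason that can be seen explicitly (Section~\ref{sec:finite}), and others in which that reason has been removed at almost no cost in growth.

\subsection*{The groups $G_J$}

Fix a prime $p\ge 11$. Let $X=\mathbb F_p$, with letters written $0,1,\dots,p-1$, and let $T=X^*$ be the set of finite words over $X$, viewed as the $p$-regular rooted tree in which $v$ is joined to $vx$ for $x\in X$. Let $\tau\in\operatorname{Aut}(T)$ rotate the first letter, $\tau(xw)=(x+1)w$, and put $A=\langle\tau\rangle\cong\mathbb Z/p$.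

Let $B=\mathbb F_p^2$, let $\varphi_0,\dots,\varphi_p\colon B\to\mathbb F_p$ be linear forms whose kernels are the $p+1$ distinct lines of $B$, and put $\omega_n=\varphi_{n\bmod (p+1)}$. For a set $J\subseteq\mathbb N=\{0,1,2,\dots\}$ put
\[
\sigma_n=\{3\},\quad \rho_n=\{0\}\quad(n\notin J),\qquad\qquad \sigma_n=\{2,3\},\quad\rho_n=\{0,1\}\quad(n\in J).
\]
For $\beta\in B$ define $\beta_n\in\operatorname{Aut}(T)$, for all $n\ge 0$ at once, by recursion on the length of words:
\begin{equation}\label{eq:def}
\beta_n(xw)=\begin{cases} x\,\beta_{n+1}(w) & x\in\sigma_n,\\ x\,\tau^{\omega_n(\beta)}(w) & x\in\rho_n,\\ xw & \text{otherwise.}\end{cases}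
\end{equation}
The same recursion gives $(\beta+\beta')_n=\beta_n\beta'_n$, so $B_n=\{\beta_n:\beta\in B\}$ is an abelian group of exponent dividing $p$. Put
\[
G_n=\langle A,B_n\rangle,\qquad G=G_J=G_0,\qquad \Sigma=A\cup B_0 .
\]
The set $\Sigma$ is a finite symmetric generating set of $G$. When $J=\emptyset$, the element $\beta_0$ runs down the single spine $333\cdots$ and acts by a rotation below each vertex $3^n0$. Each level in $J$ forks every spine into two.

Put $M=3(p+1)(p+2)$ and call $J$ \emph{$M$-sparse} if distinct elements of $J$ differ by at least $M$.

\begin{theorem}\label{thm:main}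
For $J=M\mathbb N$, and more generally for every infinite $M$-sparse set $J$, the group $G_J$ has intermediate growth and Property (FW).
\end{theorem}

\begin{theorem}\label{thm:family}
\begin{enumerate}
\item[(a)] For every $J\subseteq\mathbb N$, the group $G_J$ is an infinite just infinite branch group, and $G_J$ has (FW) if and only if $J$ is infinite.
\item[(b)] There are $\alpha<1$ and $c$, depending only on $p$, such that for every $M$-sparse $J$ the ball of radius $k$ of $G_J$ has at most $\exp(c(k+1)^\alpha)$ elements; the growth of $G_J$ is also superpolynomial.
\item[(c)] If $J$ is $M$-sparse, then $G_J$ is a torsion $p$-group.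
\item[(d)] For $J=M\mathbb N$, the group $G_J$ is generated by a finite automaton and is self-similar over the alphabet $X^M$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from parts (a) and (b) of Theorem~\ref{thm:family}. The smallest instance is $p=11$, $J=468\,\mathbb N$: a just infinite torsion $11$-group, generated by a finite automaton, of intermediate growth and with (FW). It is amenable, since its growth is subexponential. Among $M$-sparse sets $J$, both sides of the dichotomy in (a) consist of groups of intermediate growth.

\subsection*{Two opposite demands}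

A cut of a Schreier graph of $G_J$ casts a shadow on each level $X^n$ of the tree: a set of ``bad'' vertices whose size is bounded independently of $n$. We show that these vertices must block every route of a certain kind from the spines to the places where the spines act by rotations. There are $2^{|J\cap[0,n)|}$ disjoint routes, so no cut exists when $J$ is infinite. On the other hand, the growth estimate follows the letters from $B$ in a word down the tree. A level in $J$ may double their number, while $p+1$ consecutive levels outside $J$ reduce it by a definite factor. Property (FW) needs infinitely many doublings but no rate, and this is why a sparse infinite $J$ meets both demands.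

\section{Commensurated sets}\label{sec:comm}

Write $L=^*L'$ if the symmetric difference $L\triangle L'$ is finite. Let a group $\Gamma$ act on a set $Z$ (all actions are on the left). A subset $U\subseteq Z$ is \emph{commensurated} if $gU=^*U$ for all $g\in\Gamma$. The elements $g$ with $gU=^*U$ form a subgroup, so it suffices to test generators. We say that $U$ \emph{splits} a subset $O\subseteq Z$ if $U\cap O$ and $O\setminus U$ are both infinite. In a graph, $\partial U$ denotes the set of edges with exactly one endpoint in $U$.

\begin{lemma}\label{lem:reform}
A finitely generated group $G$ has (FW) if and only if no transitive $G$-set $Y$ has a commensurated subset that splits $Y$.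
\end{lemma}

\begin{proof}
Identify $Y$ with the vertex set of a Schreier graph. An edge $\{y,sy\}$ lies in $\partial U$ exactly when $sy\in sU\triangle U$, so $U$ is commensurated if and only if $\partial U$ is finite. If $Y\setminus F$ has two infinite components for a finite set $F$, let $U$ be one of them. It splits $Y$, and every edge of $\partial U$ has an endpoint in $F$, so $\partial U$ is finite. Conversely, let $U$ split $Y$ with $\partial U$ finite, and let $F$ be the set of endpoints of $\partial U$; it is nonempty because $Y$ is connected. Each component of $Y\setminus F$ is adjacent to $F$, so there are finitely many, and each lies in $U$ or in $Y\setminus U$. Both sets are infinite, so each contains an infinite component.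
\end{proof}

\begin{example}\label{ex:Z}
Let $W\le G$ have finite index, $G=\bigsqcup_i g_iW$, let $\phi\colon W\to\mathbb Z$ be onto with kernel $H$, and let $U=\{g_iwH:\phi(w)\ge 0\}\subseteq G/H$. If $gg_i=g_jw_0$ with $w_0\in W$, then $g$ sends $g_iwH$ to $g_jw_0wH$ and shifts $\phi$ by $\phi(w_0)$. Hence $U$ is commensurated, it splits $G/H$, and $G$ does not have (FW).
\end{example}

The groups $G_J$ contain, with finite index, direct products of arbitrarily many infinite groups. The next two lemmas describe how a splitting set interacts with a normal subgroup and with a product.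

\begin{lemma}\label{lem:N}
Let $\Gamma$ act transitively on $Z$, let $U$ be commensurated and split $Z$, and let $N\trianglelefteq\Gamma$ be finitely generated with infinite orbits on $Z$. Then $N$ has finitely many orbits, and $U$ splits each of them.
\end{lemma}

\begin{proof}
Call an $N$-orbit $O$ \emph{mixed} if it meets both $U$ and $Z\setminus U$. Then $U\cap O$ is not $N$-invariant, so $(sU\triangle U)\cap O\neq\emptyset$ for some $s$ in a fixed finite generating set of $N$. The sets $sU\triangle U$ are finite, so only finitely many orbits are mixed.

Since $N$ is normal, $\Gamma$ permutes the $N$-orbits transitively. If $O'=\gamma O$, then $\gamma(U\cap O)=^*U\cap O'$ and $\gamma(O\setminus U)=^*O'\setminus U$. So whether $U\cap O$ is finite, and whether $O\setminus U$ is finite, does not depend on $O$. Suppose that $O\setminus U$ is finite for all $O$. As $O$ is infinite, it meets $U$, so $O\setminus U$ is nonempty only for mixed $O$; then $Z\setminus U$ is finite, contrary to the hypothesis. Exchanging $U$ with its complement, $U\cap O$ is not finite either. Thus $U$ splits every orbit; all orbits are mixed, and so there are finitely many.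
\end{proof}

For example, $N=\mathbb Z\times 0$ has infinitely many infinite orbits on $\mathbb Z^2$, so the lemma shows that the grid has only one end. One expects the same whenever two commuting groups both have infinite orbits, but there is an exception: they may move points along the same line. If $\mathbb Z\times\mathbb Z$ acts on $\mathbb Z$ by $(a,b)\cdot z=z+a+b$, both factors have infinite orbits, and $U=\mathbb N$ is commensurated and splits. The next lemma excludes this by a hypothesis on homomorphisms to $\mathbb Z$. Its proof moves the cut far from itself by an element of one factor; two distant, almost equal cuts are strictly nested, and the amount of nesting is a homomorphism to $\mathbb Z$.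

\begin{lemma}\label{lem:C}
Let $P_1,P_2$ be commuting finitely generated subgroups of a group acting on $Z$, such that $P_1P_2$ is transitive on $Z$. Let $U$ be commensurated by $P_1P_2$ and split $Z$. Assume that no finite-index subgroup of $P_1$ has a nonzero homomorphism to $\mathbb Z$. Then all $P_1$-orbits are finite or all $P_2$-orbits are finite.
\end{lemma}

\begin{proof}
Each $P_i$ is normal in the transitive group $P_1P_2$, so all $P_i$-orbits have the same cardinality. Suppose that both kinds of orbits are infinite. By Lemma~\ref{lem:N} there are finitely many $P_2$-orbits, each split by $U$. Fix one of them, $O$, let $N_1$ be its stabilizer in $P_1$, and let $V=U\cap O$. The group $N_1$ has finite index in $P_1$, so its orbits on $O$ are infinite, and $qV=qU\cap O=^*V$ for $q\in N_1$.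

\emph{The index.} For $L=^*L'$ put $[L:L']=|L\setminus L'|-|L'\setminus L|=\sum_z(1_L(z)-1_{L'}(z))$. The second expression shows that $[L:L']+[L':L'']=[L:L'']$, and $[qL:qL']=[L:L']$ for any bijection $q$. So $\chi(q)=[V:qV]$ satisfies $\chi(qq')=[V:qV]+[qV:qq'V]=\chi(q)+\chi(q')$ on $N_1$. By hypothesis $\chi=0$.

\emph{Moving the cut.} Make $O$ a Schreier graph of $P_2$. Since $N_1$ commutes with $P_2$, it acts by graph automorphisms. The boundary $\partial V$ is finite, and nonempty because $O$ is connected. Let $F\subset O$ be a finite connected set of vertices containing all endpoints of $\partial V$. If $q\in N_1$ fixes $y\in O$, then $q(hy)=h(qy)=hy$ for all $h\in P_2$, so $q$ acts trivially on $O$. Thus the permutation of $O$ induced by an element of $N_1$ is determined by the image of any one point, and at most $|F|^2$ such permutations $q$ satisfy $qF\cap F\ne\emptyset$. As $N_1$ has infinite orbits on $O$, there is $q\in N_1$ with $qF\cap F=\emptyset$. Put $V'=qV$; the endpoints of $\partial V'$ lie in $qF$.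

\emph{Nesting.} The set $F$ is connected and contains no endpoint of $\partial V'$, so it lies on one side of $V'$; for the same reason $qF$ lies on one side of $V$. Choose $D\in\{V,O\setminus V\}$ disjoint from $qF$ and $D'\in\{V',O\setminus V'\}$ disjoint from $F$. We claim that $\partial(D\cap D')=\emptyset$. Let $\{x,y\}$ be an edge with $x\in D\cap D'$ and $y\notin D\cap D'$. If $y\notin D'$, the edge is in $\partial V'$, so $x\in qF$, contradicting $x\in D$. If $y\notin D$, the edge is in $\partial V$, so $x\in F$, contradicting $x\in D'$. Since $O$ is connected and $D\neq O$, the claim gives $D\cap D'=\emptyset$. Now $V'=^*V$ and both $V$ and $O\setminus V$ are infinite, so $V\cap V'$ and $(O\setminus V)\cap(O\setminus V')$ are nonempty. Hence $(D,D')$ is $(V,O\setminus V')$ or $(O\setminus V,V')$, that is, $V\subseteq V'$ or $V'\subseteq V$. Finally $V\ne V'$, because $\partial V$ and $\partial V'$ are nonempty and disjoint. So $\chi(q)\neq0$, a contradiction.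
\end{proof}

\section{The branch structure of $G_n$}\label{sec:branch}

In this section $J$ is arbitrary. The goal is to supply the products, and the hypothesis on homomorphisms to $\mathbb Z$, that Lemma~\ref{lem:C} requires.

\subsection*{Sections}

For $g\in\operatorname{Aut}(T)$ and $v\in T$, the \emph{section} $g|_v\in\operatorname{Aut}(T)$ is defined by $g(vw)=g(v)\,g|_v(w)$. Then
\[
(gh)|_v=g|_{h(v)}\,h|_v,\qquad g^{-1}|_{g(v)}=(g|_v)^{-1},\qquad g|_{uv}=(g|_u)|_v ,
\]
and $g\mapsto g|_v$ is a homomorphism on the stabilizer of $v$. An automorphism is determined by its action on a level $X^j$ and its sections at the vertices of $X^j$. For $v\in T$ and $h\in\operatorname{Aut}(T)$, let $\delta_v(h)$ act by $vw\mapsto v\,h(w)$ on the subtree $vT$ and trivially elsewhere. Following a vertex $g(v)w$ through the three factors gives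
\begin{equation}\label{eq:conj}
g\,\delta_v(h)\,g^{-1}=\delta_{g(v)}\bigl(g|_v\,h\,(g|_v)^{-1}\bigr).
\end{equation}
A group $\Gamma\le\operatorname{Aut}(T)$ is a \emph{branch group} if it is transitive on every level and, for every $j$, the elements of $\Gamma$ of the form $\delta_v(h)$ with $v\in X^j$ generate a finite-index subgroup. An infinite group is \emph{just infinite} if all its nontrivial normal subgroups have finite index. We write $[g,h]=ghg^{-1}h^{-1}$ and $N'=[N,N]$.

The sections of $\tau$ at nonempty words are trivial. Hence $\tau^t\beta_n\tau^{-t}$ fixes every letter and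
\begin{equation}\label{eq:shift}
(\tau^t\beta_n\tau^{-t})|_x=\beta_n|_{x-t}\qquad(x\in X).
\end{equation}
Put $D_n=\sigma_n\cup\rho_n\subseteq\{0,1,2,3\}$; the sections in \eqref{eq:shift} are trivial for $x\notin D_n+t$. For $n\ge1$ let
\[
S_n=\sigma_0\times\dots\times\sigma_{n-1},\qquad R_n=\sigma_0\times\dots\times\sigma_{n-2}\times\rho_{n-1}
\]
be the spine vertices and the rotation vertices of level $n$. Both sets have $2^{j(n)}$ elements, where $j(n)=|J\cap[0,n)|$. Unfolding \eqref{eq:def} up to the first letter of $v$ that leaves the spine shows that $\beta_0$ fixes every vertex of $S_n\cup R_n$ and that, for $v\in X^n$,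
\begin{equation}\label{eq:sections}
\beta_0|_v=\beta_n\ \ (v\in S_n),\qquad \beta_0|_v=\tau^{\omega_{n-1}(\beta)}\ \ (v\in R_n),\qquad \beta_0|_v=1\ \ \text{otherwise.}
\end{equation}

\begin{lemma}\label{lem:basic}
Let $n\ge 0$.
\begin{enumerate}
\item[(i)] If $g\in G_n$ and $v\in X^j$, then $g|_v\in G_{n+j}$.
\item[(ii)] The homomorphism $\operatorname{Stab}_{G_n}(3)\to G_{n+1}$, $g\mapsto g|_3$, is onto.
\item[(iii)] $G_n$ is transitive on every level $X^j$; in particular it is infinite.
\item[(iv)] The map $B\to B_n$, $\beta\mapsto\beta_n$, is injective.
\end{enumerate}
\end{lemma}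

\begin{proof}
(i) For $j=1$ this holds for the generators, hence for their products; iterate. (ii) The elements $\beta_n$ and $\tau^3\beta_n\tau^{-3}$ fix $3$, with sections $\beta_{n+1}$ and $\beta_n|_0=\tau^{\omega_n(\beta)}$, and $\omega_n$ is onto. (iii) By induction on $j$, for all $n$ at once: a power of $\tau$ moves $xu\in X^j$ to $3u$, and by (ii) and the inductive hypothesis for $G_{n+1}$ an element of $\operatorname{Stab}_{G_n}(3)$ moves $3u$ to $3^j$. (iv) We have $\beta_n|_{3^k0}=\tau^{\omega_{n+k}(\beta)}$ for all $k\ge0$, so $\beta_n=1$ forces $\varphi_i(\beta)=0$ for all $i$, and $\beta=0$.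
\end{proof}

\subsection*{The commutator subgroup}

Let $K_n=G_n'$. Two coincidences in the positions of the letters $0,1,2,3$ control $K_n$: the translate $D_n+4$ misses $D_n$, and $D_n+3$ meets $D_n$ in one letter. The first needs $p\ge 8$, which for a prime means $p\ge11$.

\begin{lemma}\label{lem:K}
The subgroup $K_n$ has finite index in $G_n$, so it is finitely generated and infinite. It is the normal closure in $G_n$ of $\{[\beta_n,\tau]:\beta\in B\}$, and also of $\{[\tau^4,\beta_n]:\beta\in B\}$. The quotient $K_n/K_n'$ is finite.
\end{lemma}

\begin{proof}
The abelian group $G_n/K_n$ is a quotient of $A\times B$. Modulo either normal closure, a generator of $A$ (namely $\tau$ or $\tau^4$) commutes with the abelian group $B_n$, so the quotient is abelian; both normal closures lie in $K_n$, so they equal $K_n$. Since $D_n+4\subseteq\{4,5,6,7\}$ is disjoint from $D_n$, the elements $\tau^4\beta_n\tau^{-4}$ and $\beta_n^{-1}$ act on disjoint sets of subtrees and commute. Both have order dividing $p$, hence so does their product $[\tau^4,\beta_n]$. Thus $K_n/K_n'$ is a finitely generated abelian group generated by torsion elements, and it is finite.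
\end{proof}

\begin{lemma}\label{lem:branch}
For all $v\in X^j$ we have $\delta_v(K_{n+j})\le K_n$. The subgroup $\prod_{v\in X^j}\delta_v(K_{n+j})$ is finitely generated, normal and of finite index in $G_n$. In particular $G_n$ is a branch group.
\end{lemma}

\begin{proof}
Since $\delta_{xu}=\delta_x\circ\delta_u$, induction reduces the first claim to $j=1$. Let $\beta,\gamma\in B$ with $\omega_n(\gamma)=1$. The elements $\beta_n$ and $\tau^3\gamma_n\tau^{-3}$ fix all letters, so their commutator is computed section by section. Their sections are nontrivial only at letters of $D_n$ and of $D_n+3\subseteq\{3,4,5,6\}$ respectively, and these sets meet only in $3$, where the sections are $\beta_{n+1}$ and $\tau$. Hence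
\[
\delta_3\bigl([\beta_{n+1},\tau]\bigr)=[\beta_n,\tau^3\gamma_n\tau^{-3}]\in K_n .
\]
Conjugating by $\operatorname{Stab}_{G_n}(3)$ and using \eqref{eq:conj}, Lemma~\ref{lem:basic}(ii) and Lemma~\ref{lem:K}, we get $\delta_3(K_{n+1})\le K_n$; conjugating by powers of $\tau$ gives the other letters.

The product is normal by \eqref{eq:conj}, because $g|_v\in G_{n+j}$ normalizes $K_{n+j}$. The pointwise stabilizer of $X^j$ has finite index in $G_n$ and embeds in $\prod_{v\in X^j}G_{n+j}$ by taking sections; under this embedding the product becomes $\prod_v K_{n+j}$, which has finite index.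
\end{proof}

\begin{lemma}\label{lem:ji}
The group $G_n$ is just infinite.
\end{lemma}

\begin{proof}
Let $1\ne N\trianglelefteq G_n$ and pick $g\in N$ and $v\in X^j$ with $g(v)\neq v$. Let $h,h'\in\delta_v(K_{n+j})$. The element $u=ghg^{-1}$ acts trivially outside $g(v)T$, so it commutes with $h$ and $h'$. Therefore
\[
N\ni[[g,h],h']=[uh^{-1},h']=[h^{-1},h'],
\]
and $\delta_v(K_{n+j}')\le N$. By transitivity on $X^j$ and \eqref{eq:conj}, $N$ contains $\prod_{u\in X^j}\delta_u(K_{n+j}')$. This subgroup has finite index in $\prod_u\delta_u(K_{n+j})$ by Lemma~\ref{lem:K}, hence in $G_n$ by Lemma~\ref{lem:branch}.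
\end{proof}

\begin{lemma}\label{lem:noZ}
If $W\le G_n$ has finite index, then $\operatorname{Hom}(W,\mathbb Z)=0$.
\end{lemma}

\begin{proof}
Let $N$ be the intersection of the conjugates of $W$, a normal subgroup of finite index in $G_n$. Pick $g\in N$ and $v\in X^j$ with $g(v)\ne v$. The group $N\cap\delta_v(K_{n+j})$ has finite index in an infinite group, so it contains some $h\ne1$, and $ghg^{-1}\ne h$ because these two nontrivial elements act on disjoint subtrees. So $N'$ is a nontrivial normal subgroup of $G_n$, and $N/N'$ is finite by Lemma~\ref{lem:ji}. A homomorphism $W\to\mathbb Z$ therefore vanishes on $N$, has finite image, and is zero.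
\end{proof}

\section{Finite $J$: a Schreier graph with more than one end}\label{sec:finite}

Let $\partial T$ be the set of infinite words (rays) over $X$, on which $\operatorname{Aut}(T)$ acts, and let $S_\infty=\prod_{n\ge0}\sigma_n\subseteq\partial T$ be the set of spines. Along a ray that is not a spine, the sections of every generator become trivial; along a spine, $\beta_0$ survives forever. So one can add up in $B$ the generators applied while a ray sits on a spine. If there are finitely many spines, this sum changes at finitely many places only, and its zero set is a cut.

\begin{proposition}\label{prop:finite}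
If $J$ is finite, then $G$ does not have (FW).
\end{proposition}

\begin{proof}
The set $S_\infty$ has $2^{|J|}$ elements. Let $\xi\in\partial T$ and let $u$ be its prefix of length $j$. For all large $j$ we have $\tau^t|_u=1$, and by \eqref{eq:sections} $\beta_0|_u=\beta_j$ if $\xi\in S_\infty$, while $\beta_0|_u=1$ if $\xi\notin S_\infty$ (at most one prefix of $\xi$ lies in $\bigcup_jR_j$).

Fix $\zeta=333\cdots\in S_\infty$. Write $g\in G$ as $s_m\cdots s_1$ with $s_i\in\Sigma$. Then $g|_{3^j}$ is the product of the sections of the $s_i$ at the length-$j$ prefixes of the rays $s_{i-1}\cdots s_1\zeta$. So there is $\psi(g)\in B$ with $g|_{3^j}=\psi(g)_j$ for all large $j$; it is unique by Lemma~\ref{lem:basic}(iv). The same formula gives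
\begin{equation}\label{eq:psi}
\psi(\tau^tg)=\psi(g),\qquad \psi(\beta_0g)=\begin{cases}\psi(g)+\beta& g\zeta\in S_\infty,\\ \psi(g)& g\zeta\notin S_\infty,\end{cases}
\end{equation}
and if $h\zeta=\zeta$ then $(gh)|_{3^j}=g|_{3^j}h|_{3^j}$, so $\psi(gh)=\psi(g)+\psi(h)$. In particular $\psi$ is a homomorphism on $\operatorname{Stab}_G(\zeta)$, onto $B$ since $\psi(\beta_0)=\beta$. Let $H$ be its kernel and $Y=G/H$. Then $\psi$ is well defined on $Y$, and it maps each fiber $g\operatorname{Stab}_G(\zeta)/H$ of the projection $Y\to G\zeta$, $gH\mapsto g\zeta$, bijectively onto $B$.

Let $U=\psi^{-1}(0)\subseteq Y$. The orbit $G\zeta$ is infinite, since its prefixes of length $j$ fill $X^j$. Each fiber has one point in $U$ and $p^2-1$ points outside, so $U$ splits $Y$. If $y\in sU\triangle U$ with $s\in\Sigma$, then $\psi(s^{-1}y)\ne\psi(y)$, so by \eqref{eq:psi} $y$ lies over a point of $S_\infty$. There are at most $p^2\,2^{|J|}$ such $y$. Hence $U$ is commensurated, and Lemma~\ref{lem:reform} applies.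
\end{proof}

The graph $Y$ consists of $p^2$ copies of the orbit $G\zeta$, indexed by $B$, and one passes from one copy to another only over a spine. Finiteness of $J$ was used once, to bound the number of such points.

\section{Infinite $J$: Property (FW)}\label{sec:infinite}

We now have to exclude cuts in all transitive $G$-sets, and a priori such a set has nothing to do with the tree. The first step shows that the existence of a cut forces a relation with the tree. Throughout this section $J$ is arbitrary until the last proof, $Y$ is a transitive $G$-set, $U\subseteq Y$ is commensurated and splits $Y$, and $n\ge1$.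

\subsection*{Localization at a vertex}

For $v\in X^n$ let $C_v=\{g\in G: g(v)=v,\ g|_v=1\}$, the group of elements acting trivially on $vT$.

\begin{proposition}\label{prop:local}
There is a partition $Y=\bigsqcup_{v\in X^n}Y_v$ into nonempty sets such that $gY_v=Y_{g(v)}$ for all $g\in G$ and such that the image of $C_v$ in $\operatorname{Sym}(Y_v)$ is finite.
\end{proposition}

\begin{proof}
Let $P=\prod_{v\in X^n}\delta_v(K_n)$, a finitely generated normal subgroup of finite index (Lemma~\ref{lem:branch}). It has finitely many orbits on the infinite set $Y$, all of the same cardinality, so all infinite. By Lemma~\ref{lem:N}, $U$ splits each of them.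

\emph{The active vertex.} Let $O$ be a $P$-orbit, and for $v\in X^n$ put $Q_v=\prod_{u\ne v}\delta_u(K_n)$. If $H_1,\dots,H_m$ are commuting groups with finite orbits, then an orbit $H_1(H_2(\cdots(H_my)))$ of their product is finite. As $O$ is infinite, some $\delta_v(K_n)$ has infinite orbits on $O$. Apply Lemma~\ref{lem:C} to $P_1=\delta_v(K_n)$, $P_2=Q_v$ and $U\cap O$; its hypothesis holds by Lemma~\ref{lem:noZ}, since $P_1\cong K_n$ has finite index in $G_n$. It follows that $Q_v$ has finite orbits on $O$, and so does every $\delta_u(K_n)\le Q_v$ with $u\ne v$. Thus $v$ is unique; call it the active vertex of $O$, and let $Y_v$ be the union of the $P$-orbits with active vertex $v$. For $g\in G$, the set $gO$ is a $P$-orbit on which $g\delta_v(K_n)g^{-1}=\delta_{g(v)}(K_n)$ has infinite orbits, so $gY_v=Y_{g(v)}$. By transitivity on $X^n$, every $Y_v$ is nonempty.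

\emph{The image of $C_v$.} The section at $v$ of $\prod_u\delta_u(k_u)$ is $k_v$, so $P\cap C_v=Q_v$, and $Q_v$ has finite index in $C_v$. Let $O\subseteq Y_v$ be a $P$-orbit and $y\in O$. The stabilizer $Q_y$ of $y$ in $Q_v$ has finite index. Every point of $O$ is $kqy$ with $k\in\delta_v(K_n)$, $q\in Q_v$, and since $k$ commutes with $Q_v$ its stabilizer in $Q_v$ is $qQ_yq^{-1}$. So the kernel of the action of $Q_v$ on $O$ is the intersection of the finitely many conjugates of $Q_y$, which has finite index. Intersecting over the finitely many orbits $O\subseteq Y_v$ gives a finite-index subgroup of $C_v$ acting trivially on $Y_v$.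
\end{proof}

\subsection*{Bad vertices and paths}

Fix such a partition and put $U_v=U\cap Y_v$. Call $u\in X^n$ \emph{bad} if $sU_u\ne U_{s(u)}$ for some $s\in\Sigma$, and \emph{good} otherwise. Since $sU_u=sU\cap Y_{s(u)}$, this inequality means that $sU\triangle U$ meets $Y_{s(u)}$. For fixed $s$ the sets $Y_{s(u)}$ are disjoint, so
\begin{equation}\label{eq:bad}
\#\{\text{bad vertices in }X^n\}\le b:=\sum_{s\in\Sigma}|sU\triangle U|,
\end{equation}
and $b$ does not depend on $n$.

Up to a finite group, $\operatorname{Stab}_G(v)$ acts on $Y_v$ through its sections at $v$. If we find elements preserving $U_v$ whose sections at $v$ generate $G_n$, then $U_v$ is invariant under a finite-index subgroup, which Lemma~\ref{lem:N} forbids. The difficulty is that a good vertex alone does not provide them: by \eqref{eq:sections}, a good vertex of $S_n$ yields only $B_n$, and a good vertex of $R_n$ only $A$. The two halves must be brought to the same vertex.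

\begin{example}\label{ex:level1}
Let $n=1$ and suppose that the letters $3$ and $0$ are good. Then $\beta_0U_3=U_3$, $\beta_0U_0=U_0$ and $\tau^{-3}U_3=U_0$. So $U_3$ is preserved by $\beta_0$ and by $\tau^3\beta_0\tau^{-3}$, whose sections at $3$ are $\beta_1$ and $\tau^{\omega_0(\beta)}$ and generate $G_1$. As explained above, this is impossible, so $3$ or $0$ is bad. If $0\in J$, the same argument with $\tau^{-1}$ shows that $2$ or $1$ is bad, and there are at least two bad letters. For comparison, take the cut of Proposition~\ref{prop:finite}, with $Y_v$ the set of points over rays that begin with $v$: there $sU\triangle U$ lies over $S_\infty$, so all bad vertices lie in $S_n$, and for $J=\emptyset$ one bad vertex $3^n$ per level is enough.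
\end{example}

The transport by $\tau^{-3}$ did not disturb the sections because $\tau^{-3}|_3=1$. This is the property to keep. A \emph{path} in $X^n$ is a sequence $u_0,\dots,u_r$ with $u_i=s_i(u_{i-1})$, $s_i\in\Sigma$ and $s_i|_{u_{i-1}}=1$ for all $i$. The reverse sequence is a path too, since $s^{-1}|_{s(u)}=(s|_u)^{-1}$.

\begin{lemma}\label{lem:block}
Every path from a vertex of $S_n$ to a vertex of $R_n$ contains a bad vertex.
\end{lemma}

\begin{proof}
Suppose that a path from $v\in S_n$ to $v'\in R_n$ has only good vertices, and let $g=s_r\cdots s_1$. Then $g(v)=v'$, $g|_v=1$ and $gU_v=U_{v'}$. The group $B_0$ fixes the good vertices $v$ and $v'$, so it preserves $U_v$ and $U_{v'}$. Hence $U_v$ is preserved by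
\[
E=\langle\beta_0,\ g^{-1}\beta_0g:\beta\in B\rangle\le\operatorname{Stab}_G(v).
\]
By \eqref{eq:sections}, $\beta_0|_v=\beta_n$ and $(g^{-1}\beta_0g)|_v=(g|_v)^{-1}\beta_0|_{v'}\,g|_v=\tau^{\omega_{n-1}(\beta)}$, so the sections at $v$ of the elements of $E$ form the group $\langle B_n,A\rangle=G_n$.

For $h\in\operatorname{Stab}_G(v)$ we have $h|_v\in G_n$, so there is $e\in E$ with $e|_v=h|_v$, and $he^{-1}\in C_v$. Thus $hU_v=cU_v$ for some $c\in C_v$, and by Proposition~\ref{prop:local} the set $U_v$ has finitely many images under $\operatorname{Stab}_G(v)$. So the subgroup $W$ of elements fixing $v$ and preserving $U_v$ has finite index in $G$. Let $N$ be the intersection of its conjugates: it is normal, of finite index, finitely generated, and has infinite orbits on $Y$. It preserves $Y_v\neq\emptyset$; let $O\subseteq Y_v$ be an $N$-orbit. Then $U\cap O=U_v\cap O$ is $N$-invariant, so it is $\emptyset$ or $O$, while $U$ splits $O$ by Lemma~\ref{lem:N}. This is a contradiction.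
\end{proof}

It remains to find many disjoint paths. On level $1$ they are $3\to0$ and, if $0\in J$, $2\to1$. On level $2$ one has to change the second letter, and a generator does this only below a vertex of $R_1$. So we go to $R_1$, rotate, and come back. If $0,1\in J$, the four paths from $S_2=\{33,32,23,22\}$ to $R_2=\{30,31,20,21\}$ are
\[
\begin{array}{ll}
33\to03\to00\to30,&\qquad 32\to02\to01\to31,\\
23\to13\to10\to20,&\qquad 22\to12\to11\to21,
\end{array}
\]
where the outer steps are powers of $\tau$ and the middle step is a $\beta_0$ with $\omega_0(\beta)=-3$ in the left column and $\omega_0(\beta)=-1$ in the right column. No vertex occurs twice.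

\begin{lemma}\label{lem:paths}
For $n\ge1$ there are a bijection $\pi_n\colon S_n\to R_n$ and, for each $v\in S_n$, a path from $v$ to $\pi_n(v)$, such that these $2^{j(n)}$ paths have pairwise disjoint vertex sets.
\end{lemma}

\begin{proof}
Let $\theta_n\colon\sigma_n\to\rho_n$ be the bijection with $3\mapsto0$, and $2\mapsto1$ if $n\in J$. The sets $\{x,\theta_n(x)\}$, $x\in\sigma_n$, are disjoint. For $n=1$ use the one-step paths $x\to\theta_0(x)$ given by $\tau^{\theta_0(x)-x}$.

Suppose the paths are given for $n$. If $s|_u=1$, then $s(uy)=s(u)y$ and $s|_{uy}=1$ for every letter $y$, so appending a fixed letter to a path gives a path. Let $vx\in S_n\times\sigma_n=S_{n+1}$. Follow the path from $v$ to $\pi_n(v)$ with $x$ appended. Then apply $\beta_0$ with $\omega_{n-1}(\beta)=\theta_n(x)-x$: by \eqref{eq:sections} it sends $\pi_n(v)x$ to $\pi_n(v)\theta_n(x)$, and its section at $\pi_n(v)x$ is a section of a power of $\tau$ at a letter, hence trivial. Finally follow the reversed path with $\theta_n(x)$ appended. We arrive at $\pi_{n+1}(vx):=v\theta_n(x)$, and $\pi_{n+1}$ is a bijection onto $S_n\times\rho_n=R_{n+1}$. The vertices of the new path are the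 words $uy$ with $u$ on the path of $v$ and $y\in\{x,\theta_n(x)\}$. Two new paths with different $v$ are disjoint by induction, and two with different $x$ use disjoint sets of last letters.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}(a)]
By Lemmas~\ref{lem:basic}, \ref{lem:branch} and \ref{lem:ji}, $G$ is an infinite just infinite branch group. If $J$ is finite, (FW) fails by Proposition~\ref{prop:finite}. Conversely, suppose that (FW) fails. By Lemma~\ref{lem:reform} there are $Y$ and $U$ as in this section. For each $n\geq 1$ the $2^{j(n)}$ disjoint paths of Lemma~\ref{lem:paths} each contain a bad vertex by Lemma~\ref{lem:block}, so $2^{j(n)}\le b$ by \eqref{eq:bad}. Hence $|J\cap[0,n)|$ is bounded and $J$ is finite.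
\end{proof}

\section{Growth}\label{sec:growth}

\subsection*{The lower bound}

Fix $j$ and put $m=p^j$. Let $\Theta$ be a finite symmetric generating set of $K_j$, and let $c_j$ bound the $\Sigma$-length of the elements $\delta_v(\theta)\in G$, $v\in X^j$, $\theta\in\Theta$. The infinite group $K_j$ has elements of every $\Theta$-length, so at least $k+1$ elements of length at most $k$. The products $\prod_v\delta_v(h_v)$ with all $h_v$ of length at most $k$ are distinct, so the ball of radius $mc_jk$ in $G$ has at least $(k+1)^m$ elements. A polynomial upper bound of degree $e$ would force $p^j\le e$ for all $j$. So the growth is superpolynomial.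

\subsection*{Words and their sections}

For the upper bound we encode an element by its sections on a deep level and show that their total length is at most a fixed fraction of the original length. Rotations disappear in sections, so only letters from $B$ are counted.

Let $\mathcal F=A*B$ be the free product, evaluated in $G_n$ by $\beta\mapsto\beta_n$. Every $w\in\mathcal F$ has a unique normal form, an alternating product of nontrivial elements (\emph{syllables}) of $A$ and $B$; it is obtained from any word in $A\cup B$ representing $w$ by deleting trivial letters and multiplying adjacent letters from the same factor. Let $|w|$ be the number of $B$-syllables; it is at most the number of $B$-letters in any word for $w$. For $g\in G_n$ let $\ell(g)$ be the minimum of $|w|$ over all $w$ representing $g$. The ball of radius $k$ for $A\cup B_n$ is contained in $\{\ell\le k\}$, and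
\begin{equation}\label{eq:trivial}
\#\{g\in G_n:\ell(g)\le k\}\le p^{3k+1},
\end{equation}
since such a $g$ is an alternating product of $k+1$ elements of $A$ and $k$ elements of $B_n$, possibly trivial.

Let $w$ have $B$-syllables $\beta^1,\dots,\beta^k$. Moving the $A$-syllables to the right, write
\begin{equation}\label{eq:form}
w=\prod_{i=1}^k\bigl(\tau^{t_i}\beta^i\tau^{-t_i}\bigr)\cdot\tau^t .
\end{equation}
Fix a level $n$. For $x\in X$ let $\widetilde w_x$ be the word whose $i$-th letter, for $i=1,\dots,k$, is
\[
\beta^i\ \text{ if }x+t-t_i\in\sigma_n,\qquad \tau^{\omega_n(\beta^i)}\ \text{ if }x+t-t_i\in\rho_n,\qquad 1\ \text{ otherwise,}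
\]
and let $w|_x\in\mathcal F$ be its product. If $w$ represents $g\in G_n$, then $w|_x$ represents $g|_x\in G_{n+1}$, because $\tau^t$ sends $x$ to $x+t$ with trivial section and \eqref{eq:shift} gives the sections of the other factors at $x+t$. For longer words put $w|_{vx}=(w|_v)|_x$, the last section being taken at level $n+|v|$; then $w|_v$ represents $g|_v\in G_{n+|v|}$.

\begin{example}\label{ex:word}
Let $n\notin J$ and $w=\beta\,\tau^3\gamma\tau^{-3}\,\beta'$ with $\beta,\gamma,\beta'\ne0$, so $|w|=3$. Then $w|_3=\beta\,\tau^{\omega_n(\gamma)}\beta'$, $w|_6=\gamma$, $w|_0\in A$, and the other sections are trivial. If $\omega_n(\gamma)\neq0$ the total length is still $3$. If $\omega_n(\gamma)=0$, the separator vanishes, $w|_3=\beta+\beta'$, and the total length is at most $2$. This is the only source of contraction, and it is the reason for letting $\ker\omega_n$ run through all lines of $B$.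
\end{example}

For $i\in\mathbb Z/(p+1)$ let $n_i(w)$ be the number of $B$-syllables of $w$ in $\ker\varphi_i$. Each nonzero element of $B$ lies on exactly one line, so $\sum_in_i(w)=|w|$.

\begin{lemma}\label{lem:onelevel}
Let $w\in\mathcal F$, with sections taken at level $n$. Then
\begin{align}
\textstyle\sum_{x}|w|_x|&\le|\sigma_n|\,|w|,\label{eq:a}\\
\textstyle\sum_{x}|w|_x|&\le p+|\rho_n|\bigl(|w|-n_{n\bmod(p+1)}(w)\bigr),\label{eq:b}\\
|w|_x|&\le(|w|+1)/2\quad\text{for all }x,\label{eq:c}
\end{align}
and if $n\notin J$, then for every $i$
\begin{equation}\label{eq:d}
\textstyle\sum_xn_i(w|_x)\ge n_i(w)-2\bigl(|w|-\sum_x|w|_x|\bigr).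
\end{equation}
\end{lemma}

\begin{proof}
Each syllable $\beta^i$ contributes a $B$-letter to exactly $|\sigma_n|$ of the words $\widetilde w_x$; this gives \eqref{eq:a}. If $\widetilde w_x$ has $m_x$ nontrivial $A$-letters, then after deleting trivial letters its $B$-letters form at most $m_x+1$ blocks, and multiplying out each block shows $|w|_x|\le m_x+1$. A syllable $\beta^i$ contributes a nontrivial $A$-letter to $|\rho_n|$ words if $\omega_n(\beta^i)\ne0$ and to none otherwise; summing over $x$ gives \eqref{eq:b}. If $\widetilde w_x$ has $a_x$ letters from $B$, then $a_x+m_x\le|w|$, so $|w|_x|\le\min(a_x,m_x+1)\le(|w|+1)/2$.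

Let $n\notin J$. The words $\widetilde w_x$ together contain each $\beta^i$ exactly once. Reduce them to normal form. A step that multiplies two adjacent $B$-letters (and deletes the product if it is trivial) lowers the total number of $B$-letters by at least $1$ and the number of those in $\ker\varphi_i$ by at most $2$; the other steps do not touch $B$-letters. So there are at most $|w|-\sum_x|w|_x|$ steps of the first kind, and \eqref{eq:d} follows.
\end{proof}

\subsection*{Contraction}

By \eqref{eq:b}, a level outside $J$ saves about as many letters as lie in $\ker\omega_n$. Some line contains a fraction $1/(p+1)$ of the syllables of $w$, but we may have to wait up to $p$ levels until it is the kernel, and meanwhile merging can change these syllables. Inequality \eqref{eq:d} says that each such change is itself paid for by a saving. Call $p+1$ consecutive levels outside $J$ a \emph{window}, and put $\kappa=1-\frac1{3(p+1)}$.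

\begin{lemma}\label{lem:window}
If $n,\dots,n+p\notin J$, then $\sum_{v\in X^{p+1}}|w|_v|\le\kappa|w|+p^{p+1}$ for every $w$ at level $n$.
\end{lemma}

\begin{proof}
Let $L_j=\sum_{v\in X^j}|w|_v|$ for $0\le j\le p+1$. Then $L_0=|w|$, and $L_j$ is nonincreasing by \eqref{eq:a}. Put $\Delta=L_0-L_{p+1}$. Choose $i$ with $n_i(w)\ge|w|/(p+1)$ and $j\in\{0,\dots,p\}$ with $n+j\equiv i \pmod{p+1}$. Summing \eqref{eq:b} over the words $w|_v$, $v\in X^j$, gives $L_j-L_{j+1}\ge\sum_{v\in X^j}n_i(w|_v)-p^{j+1}$. Applying \eqref{eq:d} on the levels $n,\dots,n+j-1$ and telescoping gives $\sum_{v\in X^j}n_i(w|_v)\ge n_i(w)-2(L_0-L_j)$. Hence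
\[
\Delta\ge L_j-L_{j+1}\ge\frac{|w|}{p+1}-2\Delta-p^{p+1},
\]
so $\Delta\ge\frac{|w|}{3(p+1)}-p^{p+1}$ and $L_{p+1}=|w|-\Delta\le\kappa|w|+p^{p+1}$.
\end{proof}

Since $(1-1/m)^m<1/e$, the saving from $3(p+1)$ windows outweighs one doubling. The number $M$ is chosen to leave room for them.

\begin{lemma}\label{lem:blockest}
Let $J$ be $M$-sparse, $\eta=2\kappa^{3(p+1)}<2/e<1$ and $C=6(p+1)p^M$. For all $n$ and all $w$ at level $n$,
\[
\sum_{v\in X^M}|w|_v|\le\eta|w|+C.
\]
\end{lemma}

\begin{proof}
The levels $n,\dots,n+M-1$ contain at most one element of $J$. The others form at most two intervals of total length at least $M-1$. Cutting each into windows wastes at most $p$ levels, so the number of disjoint windows is at least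
\[
\frac{M-1-2p}{p+1}=3(p+2)-\frac{2p+1}{p+1}>3p+4>3(p+1).
\]
Select $3(p+1)$ of them and let $L_j=\sum_{v\in X^j}|w|_v|$. For a selected window starting at level $n+j$, Lemma~\ref{lem:window} applied to the $p^j$ words $w|_v$ gives $L_{j+p+1}\le\kappa L_j+p^M$. At any other level \eqref{eq:a} gives $L_{j+1}\le L_j$, except at the level in $J$, where $L_{j+1}\le2L_j$. By induction, after $i$ selected windows $L\le\epsilon\,(\kappa^i|w|+ip^M)$, where $\epsilon=2$ if the level in $J$ has been passed and $\epsilon=1$ otherwise. Take $i=3(p+1)$.
\end{proof}

\subsection*{Counting}

\begin{proof}[Proof of Theorem~\ref{thm:family}(b)]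
The lower bound was shown above. Let $J$ be $M$-sparse, $d=p^M$, and
\[
f(k)=\log\ \sup_n\#\{g\in G_n:\ell(g)\le k\},
\]
so $f(k)\le(3k+1)\log p$ by \eqref{eq:trivial}. The supremum over $n$ is needed because sections of $G_n$ lie in $G_{n+M}$. An element $g\in G_n$ with $\ell(g)\le k$ is determined by its action on $X^M$, for which there are at most $d!$ choices, and its sections $g|_v\in G_{n+M}$, $v\in X^M$. By Lemma~\ref{lem:blockest} the integers $k_v=\ell(g|_v)$ satisfy $\sum_vk_v\le\eta k+C$, so there are at most $(k+C+1)^d$ tuples $(k_v)$. Therefore
\begin{equation}\label{eq:rec}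
f(k)\le\log d!+d\log(k+C+1)+\max\Bigl\{\sum_{v\in X^M}f(k_v):\ \sum_vk_v\le\eta k+C\Bigr\}.
\end{equation}
As $\alpha\to1$, $d^{1-\alpha}\eta^\alpha\to\eta<1$; choose $0<\alpha<1$ and $\lambda$ with $d^{1-\alpha}\eta^\alpha<\lambda<1$. By concavity of $x\mapsto x^\alpha$, for tuples as in \eqref{eq:rec},
\[
\sum_v(k_v+1)^\alpha\le d^{1-\alpha}(\eta k+C+d)^\alpha\le\lambda(k+1)^\alpha
\]
for all $k\ge k_0$, where $k_0$ is also taken so large that $\eta k+C<k$ for $k\ge k_0$. Choose $c$ such that $(3k+1)\log p\le c(k+1)^\alpha$ for $k<k_0$ and $\log d!+d\log(k+C+1)\le c(1-\lambda)(k+1)^\alpha$ for all $k$. All these constants depend only on $p$. We get $f(k)\le c(k+1)^\alpha$ by induction on $k$: for $k<k_0$ by the choice of $c$, and for $k\ge k_0$ because every $k_v$ is less than $k$, so \eqref{eq:rec} gives $f(k)\le c(1-\lambda)(k+1)^\alpha+c\lambda(k+1)^\alpha$. Hence the ball of radius $k$ in $G_J$ has at most $\exp(c(k+1)^\alpha)$ elements.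
\end{proof}

This bound is eventually smaller than $a^k$ for every $a>1$, so $G_J$ has intermediate growth for $M$-sparse $J$. With part (a), Theorem~\ref{thm:main} is proved.

\section{Torsion and automata}\label{sec:torsion}

To show that $g$ has $p$-power order we pass to sections of $g$ or of $g^p$ and induct on length. Sections of $g$ are shorter by \eqref{eq:c}, but they control the order only when $g$ fixes the first level; sections of $g^p$ need not be shorter. The cycling kernels guarantee that the first case occurs regularly.

\begin{proof}[Proof of Theorem~\ref{thm:family}(c)]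
Let $J$ be $M$-sparse. For $w$ as in \eqref{eq:form} put $t(w)=t\in\mathbb F_p$ and $\mu(w)=\sum_i\beta^i\in B$; these are the projections of $\mathcal F$ onto $A$ and $B$. A \emph{state} is a pair $(n,w)$; it is \emph{settled} if the element $g\in G_n$ represented by $w$ has finite $p$-power order.

\emph{Halving step.} If $t(w)=0$, then $g$ fixes all letters and $g^{m}|_x=(g|_x)^m$. So $(n,w)$ is settled if the $p$ states $(n+1,w|_x)$ are, and $|w|_x|\le(|w|+1)/2$.

\emph{Power step.} If $t=t(w)\ne0$, then $g$ permutes $X$ as the $p$-cycle $x\mapsto x+t$, and $g^p$ fixes all letters. From $g^p=g\,g^p\,g^{-1}$ we get $g^p|_{g(x)}=g|_x\,g^p|_x\,(g|_x)^{-1}$, so all sections of $g^p$ at letters are conjugate, and $g$ has $p$-power order if $g^p|_0$ does. Since $\tau^{pt}=1$,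
\[
w^p=\prod_{m=0}^{p-1}\ \prod_{i=1}^k\tau^{t_i+mt}\beta^i\tau^{-(t_i+mt)} .
\]
For each $i$ the shifts $t_i+mt$ run once through $\mathbb F_p$. By \eqref{eq:shift}, $g^p|_0$ is represented by an element $w'\in\mathcal F$ that is a product, in some order, of $|\sigma_n|$ copies of each $\beta^i$ and $|\rho_n|$ copies of each $\tau^{\omega_n(\beta^i)}$. Thus
\[
|w'|\le|\sigma_n|\,|w|,\qquad \mu(w')=|\sigma_n|\,\mu(w),\qquad t(w')=|\rho_n|\,\omega_n(\mu(w)),
\]
and $(n,w)$ is settled if $(n+1,w')$ is.

\emph{Rounds.} Start from a state $(n,w)$ and make power steps as long as $t\ne0$. They multiply $\mu$ by scalars, and one of the forms $\omega_n,\dots,\omega_{n+p}$ kills $\mu(w)$, so after at most $p+1$ power steps we reach a state $(n',w^*)$ with $t(w^*)=0$. Make one halving step. This is the \emph{round} of $(n,w)$; it uses the at most $p+2$ levels $n,\dots,n'$, and it ends in $p$ \emph{successors} at level $n'+1$. The state $(n,w)$ is settled if $(n',w^*)$ is, and in particular if all successors are. Call the round \emph{free} if it uses no level of $J$. Since $M\ge2(p+2)$, a round and the round of a successor together use at most one level of $J$. Hence: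
\begin{itemize}
\item in a free round, $|w^*|\le|w|$, and the successors have length at most $(|w|+1)/2$;
\item in a round that is not free, $|w^*|\le2|w|$, the successors have length at most $\lfloor(2|w|+1)/2\rfloor=|w|$, and their rounds are free.
\end{itemize}

We prove by induction on $k\ge1$ that all states with $|w|\le k$ are settled. By the second item it suffices to treat states with $|w|\le k$ whose round is free. If $k=1$, then $|w^*|\le1$ and $t(w^*)=0$, so $w^*$ is trivial or of the form $\tau^a\beta\tau^{-a}$, and it represents an element of order dividing $p$. If $k\ge2$, the successors have length at most $(k+1)/2<k$ and are settled by induction. Thus every element of $G_J$ has finite $p$-power order.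
\end{proof}

Finally, recall that a group of automorphisms of the tree $Z^*$ over a finite alphabet $Z$ is \emph{self-similar} if it contains all sections of its elements, and that it is \emph{generated by a finite automaton} if it is generated by a finite set of automorphisms that contains the sections of its members at all letters.

\begin{proof}[Proof of Theorem~\ref{thm:family}(d)]
Let $J=M\mathbb N$. Since $p+1$ divides $M$, the data $(\sigma_n,\rho_n,\omega_n)$ are $M$-periodic in $n$, so $\beta_{n+M}=\beta_n$ and $G_{n+M}=G_n$. Over the alphabet $X$, the generators of $G$ belong to the finite set $A\cup B_0\cup\dots\cup B_{M-1}$, which is closed under sections by \eqref{eq:def}. Now let $G$ act on the tree $(X^M)^*$ of words whose length is a multiple of $M$; this action is faithful, since every word over $X$ is a prefix of such a word. By \eqref{eq:sections} the section of $\beta_0$ at $v\in X^M$ is $\beta_M=\beta_0$, a power of $\tau$, or $1$, and the sections of $\tau^t$ are trivial. So $\Sigma=A\cup B_0$ is closed under sections at the letters of $X^M$, and it generates $G$. By Lemma~\ref{lem:basic}(i), the sections of elements of $G$ at words in $(X^M)^*$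 lie in $G_{mM}=G$ for some $m$, so $G$ is self-similar over $X^M$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGT}
Oussama Bensaid, Anthony Genevois, Romain Tessera,
\emph{Coarse separation and splittings in hyperbolic groups},
arXiv:2603.17852 (2026).

\end{thebibliography}
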